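\title{Uniqueness of $\infty$-harmonic maps from hyperbolic manifolds to the circle}

\begin{abstract}
Let $M$ be a closed hyperbolic manifold of dimension $n\ge 2$ and fix a nontrivial homotopy class of maps $M\to S^1$. As $p\to\infty$, the $p$-harmonic maps in the class subconverge uniformly to best Lipschitz maps, called $\infty$-harmonic maps. We prove that the limit is unique up to rotation of $S^1$. If two limits had a nonconstant difference $w$, then a truncation argument and the conservation of the $p$-harmonic flux would place a complete geodesic in every level set of $w$, and a count of orbits of the geodesic flow shows that this is impossible. The same uniqueness holds on closed manifolds of variable negative curvature and on all closed Riemannian surfaces.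
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

Let $M$ be a closed (compact, connected, without boundary) Riemannian manifold of dimension $n\ge2$. Let $S^1=\mathbb R/\mathbb Z$, and call the maps $u\mapsto u+\theta$ rotations. Homotopy classes of maps $M\to S^1$ correspond to elements of $H^1(M,\mathbb Z)$. We fix a class other than that of the constant maps. A map in this class winds around the circle along some loop in $M$, so its slope cannot be small everywhere, and one may ask for the map of least slope.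

If the slope is measured in $L^p$ with $1<p<\infty$, the answer is the \emph{$p$-harmonic map}: the minimizer of
\[
E_p(u)=\int_M|du|^p\,d\mathrm{vol}
\]
among Sobolev maps in the class. It exists, and it is unique up to rotation because $\xi\mapsto|\xi|^p$ is strictly convex. If the slope is measured by the Lipschitz constant, the minimizers are the \emph{best Lipschitz maps}, and uniqueness can fail: a best Lipschitz map whose slope is below its maximum near some point stays best Lipschitz when a small bump supported near that point is added. Since $E_p(u)^{1/p}$ tends to the Lipschitz constant of $u$ for each fixed Lipschitz map $u$, it is natural to select a best Lipschitz map by letting $p\to\infty$.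

\begin{definition}\label{def:infty}
An \emph{$\infty$-harmonic map} in the class is a uniform limit $u=\lim_i u_{p_i}$, where $p_i\to\infty$ and $u_{p_i}$ is a $p_i$-harmonic map in the class.
\end{definition}

Such limits exist along subsequences, and each of them is a best Lipschitz map in the class (Lemma~\ref{lem:compact}). The selection is canonical only if the limit does not depend on the sequence $p_i$. For closed hyperbolic manifolds, that is, manifolds of constant sectional curvature $-1$, this is a conjecture from the paper of Daskalopoulos and Uhlenbeck \cite{DU}: \emph{the $\infty$-harmonic map in a homotopy class is unique up to rotation of $S^1$.} We prove it in every dimension.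

\begin{theorem}\label{thm:A}
Let $M$ be a closed hyperbolic manifold of dimension $n\ge2$, and fix a nontrivial homotopy class of maps $M\to S^1$. If $u=\lim u_{p_i}$ and $v=\lim v_{q_j}$ are two $\infty$-harmonic maps in the class $(p_i,q_j\to\infty)$, then $u-v$ is constant. Consequently the family of $p$-harmonic maps $u_p$, normalized by $u_p(x_*)=0$ at a fixed point $x_*$, converges uniformly as $p\to\infty$.
\end{theorem}

Two complements follow from the same method. Neither is used in the proof of Theorem~\ref{thm:A}.

\begin{theorem}\label{thm:B}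
Theorem~\ref{thm:A} holds for every closed Riemannian manifold of dimension $n\ge2$ with negative sectional curvature and every nontrivial class.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $M$ be any closed connected Riemannian surface and fix a nontrivial class. Any two uniform limits, as $p\to\infty$, of $p$-harmonic maps in the class differ by a rotation.
\end{theorem}

\subsection{An example}

On a torus of revolution everything can be computed, and the limit is unique. The example also shows the object that carries the proof: the flux of $u_p$.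

\begin{example}\label{ex:torus}
Let $M=\mathbb R^2/\mathbb Z^2$ with the metric $a(y)^2dx^2+dy^2$, where $a>0$ is smooth and $1$-periodic, so that $d\mathrm{vol}=a\,dx\,dy$. A smooth map $u$ is $p$-harmonic as soon as its flux $|\nabla u|^{p-2}\nabla u$ is divergence free (Section~\ref{sec:maps}).

(i) Class of $(x,y)\mapsto x$. For $u=x$ we have $|\nabla u|=1/a$, and the flux $a(y)^{-p}\partial_x$ is divergence free. So $u_p=x$ for all $p$, the $\infty$-harmonic map is $x$, and the least Lipschitz constant is $1/\min a$. If $a$ is not constant and $\phi$ is a smooth function supported in $\{a>\min a\}$, then $x+\epsilon\phi$ is also best Lipschitz for small $\epsilon$. The size of the flux, $|\nabla u_p|^{p-1}d\mathrm{vol}=a^{2-p}\,dx\,dy$, concentrates after normalization on the circles where $a$ is minimal. Along these circles $u$ grows at the rate of its Lipschitz constant.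

(ii) Class of $(x,y)\mapsto y$. Let $u_p=c_p\int_0^ya^{-1/(p-1)}$, with $c_p$ chosen so that $u_p(1)=1$. Then $a\,(u_p')^{p-1}$ is constant, so the flux is divergence free and $u_p$ is $p$-harmonic. Here $u_p$ depends on $p$ when $a$ is not constant, and $u_p\to y$ in $C^1$.
\end{example}

Without symmetry the difficulty is this. For large $p$ the energy $E_p$ sees only the steepest part of a map: slope $s-\varepsilon$ counts against slope $s$ with the factor $(1-\varepsilon/s)^p$. Comparing total energies therefore says nothing about the limit where its slope is below the maximum, and strict convexity is lost in the limit. The comparison of two limits $u$ and $v$ has to be localized, and the level sets of $w=u-v$ are the right places to do so.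

\subsection{Plan of the proof}

Suppose that $w$ is not constant. Section~\ref{sec:slope} shows that $u$ and $v$ have the same maximal slope $k(t)$ on each level $\{w=t\}$. It then works out the case in which everything is smooth: conservation of flux makes every level of $w$ critical, and Sard's theorem ends the proof. The rest of the paper carries this argument out for maps that are only Lipschitz. In Sections~\ref{sec:climb} and~\ref{sec:flux} the critical point is replaced by a complete curve inside the level along which $u$ and $v$ both grow at the maximal rate $k(t)$. Up to that point the metric is arbitrary. Section~\ref{sec:straight} shows that in the hyperbolic case the curve is a geodesic for a dense set of levels, and Section~\ref{sec:count} replaces Sard's theorem by the statement that the levels of a Lipschitz function that contain a complete geodesic cannot fill an interval. Sections~\ref{sec:variable} and~\ref{sec:surface} prove Theorems~\ref{thm:B} and~\ref{thm:C}.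

\section{Maps in a class, local slopes, and limits}\label{sec:prelim}

In Sections~\ref{sec:prelim}--\ref{sec:flux}, $M$ is an arbitrary closed Riemannian manifold of dimension $n\ge2$ with a fixed nontrivial class of maps to $S^1$.

\subsection{$p$-harmonic maps}\label{sec:maps}

Two continuous maps in the class differ by a continuous function $M\to\mathbb R$, which is unique up to an integer constant, and adding such a function does not change the class. If $u_i\to u$ uniformly, then $u_i-u$ denotes the choice that tends to $0$. For a curve $\sigma$ in $M$ and a map $u$ to $S^1$, the \emph{increment} $[u\circ\sigma]_a^b$ is $\tilde u(b)-\tilde u(a)$ for a continuous real lift $\tilde u$ of $u\circ\sigma$. If $u_i\to u$ and $\sigma_i\to\sigma$ uniformly, then $u_i\circ\sigma_i-u\circ\sigma\to0$ uniformly, so the increments converge.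

Fix a smooth map $f_0$ in the class. The competitors for $E_p$ are the maps $f_0+\varphi$ with $\varphi\in W^{1,p}(M;\mathbb R)$; for $p>n$ these are the continuous maps in the class of Sobolev regularity $W^{1,p}$. The direct method, applied to functions $\varphi$ of mean zero, gives a minimizer $u_p$. By strict convexity two minimizers have the same differential, so they differ by a rotation. Varying $u_p+\epsilon\zeta$ gives the Euler--Lagrange equation
\begin{equation}\label{eq:EL}
\int_M|\nabla u_p|^{p-2}\langle\nabla u_p,\nabla\zeta\rangle\,d\mathrm{vol}=0\qquad(\zeta\in C^\infty(M)),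
\end{equation}
which says that the flux $|\nabla u_p|^{p-2}\nabla u_p$ is divergence free. Conversely, a solution of \eqref{eq:EL} is a minimizer, by the convexity inequality $|\xi+\xi'|^p\ge|\xi|^p+p|\xi|^{p-2}\langle\xi,\xi'\rangle$. We use the regularity theorem that $p$-harmonic functions are $C^1$ \cite{DiB,Tol}. Applied to local lifts, it gives $u_p\in C^1$.

\subsection{The local slope}

For a Lipschitz function $g$ on $M$, real valued or with values in $S^1$ (then use a local lift), put
\[
\operatorname{lip}g(x)=\lim_{r\to0}\mathrm{Lip}\bigl(g|_{B_r(x)}\bigr)=\lim_{r\to0}\operatorname*{ess\,sup}_{B_r(x)}|dg| .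
\]
The two limits agree because small balls are geodesically convex, and on a convex ball the Lipschitz constant is the essential supremum of $|dg|$. If $g\in C^1$, then $\operatorname{lip}g=|dg|$. We use four properties.
\begin{itemize}
\item[(L1)] $\operatorname{lip}g$ is upper semicontinuous, since $\operatorname{lip}g(y)\le\mathrm{Lip}(g|_{B_r(x)})$ for $y\in B_r(x)$.
\item[(L2)] $|dg(x)|\le\operatorname{lip}g(x)$ wherever $g$ is differentiable. With Rademacher's theorem this gives $\operatorname{ess\,sup}_U|dg|=\sup_U\operatorname{lip}g$ for open $U$.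
\item[(L3)] If $\sigma$ is a Lipschitz curve, then $|(g\circ\sigma)'|\le\operatorname{lip}g(\sigma)\,|\sigma'|$ a.e., because the increment of $g$ between $\sigma(\tau)$ and $\sigma(\tau+h)$ is at most $\mathrm{Lip}(g|_{B_r(\sigma(\tau))})\,d(\sigma(\tau),\sigma(\tau+h))$ for small $h$. In particular $\sup_M\operatorname{lip}g$ is the Lipschitz constant of $g$.
\item[(L4)] $\operatorname{lip}(g_1-g_2)\le\operatorname{lip}g_1+\operatorname{lip}g_2$.
\end{itemize}

\subsection{Passing to the limit}

The only link between the gradients of the $u_{p}$ and the slope of their uniform limit is the following lemma.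

\begin{lemma}\label{lem:F}
Let $u_i:M\to S^1$ be $C^1$ maps with $u_i\to u$ uniformly. Let $U\subset M$ be open, $K,V\ge0$, $r_i\to\infty$, and suppose that $\int_U|du_i|^{r_i}\le VK^{r_i}$ for infinitely many $i$. Then $u$ is locally Lipschitz on $U$, and $\operatorname{lip}u\le K$ on $U$.
\end{lemma}

\begin{proof}
Let $B\subset U$ be a small convex ball, on which we lift $u_i$ and $u$ to real functions with $u_i\to u$ uniformly. Fix $q\in(1,\infty)$. For the given $i$ with $r_i>q$, H\"older's inequality gives
\[
\|du_i\|_{L^q(B)}\le\mathrm{vol}(B)^{\frac1q-\frac1{r_i}}\,V^{\frac1{r_i}}K .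
\]
So $du_i$ is bounded in $L^q(B)$ and converges weakly to the distributional differential $du$, and $\|du\|_{L^q(B)}\le\mathrm{vol}(B)^{1/q}K$. Letting $q\to\infty$ gives $|du|\le K$ a.e.\ on $B$.
\end{proof}

\begin{lemma}\label{lem:compact}
Every sequence of $p_i$-harmonic maps in the class with $p_i\to\infty$ has a uniformly convergent subsequence. Every $\infty$-harmonic map lies in the class and is a best Lipschitz map.
\end{lemma}

\begin{proof}
Let $f$ be a $K$-Lipschitz map in the class. Minimality gives $\int_M|du_p|^p\le\mathrm{vol}(M)K^p$, and H\"older's inequality gives $\|du_p\|_{L^{n+1}(M)}\le\mathrm{vol}(M)^{1/(n+1)}K$ for $p\ge n+1$. By Morrey's embedding the maps $u_p$, $p\ge n+1$, are equicontinuous, and the Arzel\`a--Ascoli theorem applies since $S^1$ is compact. A limit $u$ differs from $u_{p_i}$ by a small real function, so it lies in the class, and it is $K$-Lipschitz by Lemma~\ref{lem:F} with $U=M$. This holds for every such $f$ and $K$.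
\end{proof}

The second sentence of Theorem~\ref{thm:A} follows from the first. Two limit points of the normalized family differ by a constant and vanish at $x_*$, so they are equal, and by Lemma~\ref{lem:compact} a family with one limit point converges.

\medskip
\noindent\textbf{Standing assumption.} From now on $u=\lim u_i$ and $v=\lim v_j$ are $\infty$-harmonic maps in the class, where $u_i$ is $p_i$-harmonic, $v_j$ is $q_j$-harmonic, and $p_i,q_j>n$. We fix a real function $w=u-v$ and assume, for contradiction, that $w$ is \emph{not constant}. We write $w(M)=[m_-,m_+]$ with $m_-<m_+$, we let $L>0$ be a common Lipschitz constant of $u$ and $v$, and we put $\Lambda=2L$, a Lipschitz constant of $w$.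

\section{The maximal slope on the levels of $w$}\label{sec:slope}

\subsection{Comparison on slabs}

To use minimality locally we need competitors that equal $u_i$ outside a region and copy the gradient of another map $f$ inside it. On the region where $f-u_i$ lies between two constants this costs nothing: adding a truncation of $f-u_i$ to $u_i$ does it without any cutoff term.

\begin{lemma}\label{lem:slab}
Let $f$ be a Lipschitz map in the class and $g=f-u$. If $a<b$ and the slab $\{a<g<b\}$ is nonempty, then
\[
\sup_{\{a<g<b\}}\operatorname{lip}u\le\sup_{\{a<g<b\}}\operatorname{lip}f .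
\]
The same holds with $v$ in place of $u$.
\end{lemma}

\begin{proof}
Call the right side $K$; by (L2), $|df|\le K$ a.e.\ on the slab. Let $a<a'<b'<b$, let $\varphi_i=f-u_i$ be the real functions that converge uniformly to $g$, and let $T(x)=\min(\max(x,a'),b')$. The Lipschitz map $h_i=u_i+T(\varphi_i)$ lies in the class. On the open set $E_i=\{a'<\varphi_i<b'\}$ it equals $f$. Outside $E_i$ the function $T(\varphi_i)$ takes only the values $a',b'$, so its differential vanishes a.e.\ there, and $dh_i=du_i$ a.e. Hence $E_{p_i}(u_i)\le E_{p_i}(h_i)$ reads $\int_{E_i}|du_i|^{p_i}\le\int_{E_i}|df|^{p_i}$. For large $i$ we have $E_i\subset\{a<g<b\}$, so $\int_{E_i}|du_i|^{p_i}\le\mathrm{vol}(M)K^{p_i}$. If $a'<g(x)<b'$, a small ball around $x$ lies in $E_i$ for all large $i$, and Lemma~\ref{lem:F} gives $\operatorname{lip}u(x)\le K$. Let $a'\to a$ and $b'\to b$.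
\end{proof}

\begin{proposition}\label{prop:k}
For every $t\in[m_-,m_+]$,
\[
k(t):=\max_{\{w=t\}}\operatorname{lip}u=\max_{\{w=t\}}\operatorname{lip}v .
\]
The function $k$ is upper semicontinuous, $0\le k\le L$, and
\begin{equation}\label{eq:k}
\operatorname{lip}u(x)\le k(w(x)),\qquad\operatorname{lip}v(x)\le k(w(x))\qquad(x\in M).
\end{equation}
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:slab} to $u$ with $f=v$, $g=-w$, and to $v$ with $f=u$, $g=w$. The suprema of $\operatorname{lip}u$ and $\operatorname{lip}v$ over $\{|w-t|<\varepsilon\}$ are therefore equal for every $\varepsilon>0$. As $\varepsilon\to0$ they decrease to the maxima over $\{w=t\}$: points where the suprema are almost attained accumulate at a point of $\{w=t\}$, and (L1) applies. In the same way, if $t_j\to t$ and $x_j\in\{w=t_j\}$ realizes $k(t_j)$, then an accumulation point $x$ lies in $\{w=t\}$ and (L1) gives $k(t)\ge\limsup k(t_j)$.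
\end{proof}

From here on $v$ enters only through \eqref{eq:k}. The maps $u_i$ enter once more, through the Euler--Lagrange equation.

\subsection{The smooth case}\label{sec:model}

We now show how \eqref{eq:EL} and \eqref{eq:k} interact under regularity assumptions that hold in Example~\ref{ex:torus} but are not available in the proof of the theorems. This subsection is not used later.

\begin{proposition}\label{prop:model}
Assume in addition that $u,v\in C^1$ and $u_i\to u$ in $C^1$. Then every $t_0\in[m_-,m_+]$ is a critical value of $w$.
\end{proposition}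

\begin{proof}
Let $\Sigma=\{w=t_0\}$ and $s=k(t_0)$, so $|\nabla u|,|\nabla v|\le s$ on $\Sigma$. If $s=0$, every point of $\Sigma$ is critical. Let $s>0$ and suppose $\nabla w\ne0$ on $\Sigma$. At a point of $\Sigma$ where $|\nabla u|=s$,
\[
\langle\nabla u,\nabla w\rangle=s^2-\langle\nabla u,\nabla v\rangle=\tfrac12\bigl(|\nabla u-\nabla v|^2+s^2-|\nabla v|^2\bigr)>0 :
\]
where $u$ is steepest, its gradient crosses $\Sigma$ toward larger $w$. By compactness there are $c,\delta>0$ and $0<\varepsilon<s/3$ with $\langle\nabla u,\nabla w\rangle\ge2c$ on $Q=\{|w-t_0|\le\delta,\ |\nabla u|\ge s-3\varepsilon\}$. Take a smooth $\chi:\mathbb R\to\mathbb R$ with $0\le\chi'\le1$, $\chi'=1$ near $t_0$ and $\chi'=0$ outside $[t_0-\delta,t_0+\delta]$. By approximation in $C^1$, \eqref{eq:EL} holds for $\zeta=\chi\circ w$: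
\[
0=\int_M|\nabla u_i|^{p_i-2}\langle\nabla u_i,\nabla w\rangle\,\chi'(w)\,d\mathrm{vol}.
\]
This is the statement that the total flux across the level vanishes. Pick $x_0\in\Sigma$ with $|\nabla u(x_0)|=s$ and a ball $B\subset Q$ around $x_0$ on which $\chi'(w)=1$ and $|\nabla u|\ge s-\varepsilon/2$. For large $i$ we have $\langle\nabla u_i,\nabla w\rangle\ge c$ on $Q$, $|\nabla u_i|\ge s-\varepsilon$ on $B$, and $|\nabla u_i|\le s-2\varepsilon$ on the part of $\{|w-t_0|\le\delta\}$ outside $Q$. Hence
\[
0\ge c\,\mathrm{vol}(B)(s-\varepsilon)^{p_i-2}-\Lambda\,\mathrm{vol}(M)(s-2\varepsilon)^{p_i-1},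
\]
and the right side is positive for large $i$.
\end{proof}

If moreover $u,v\in C^n$, Sard's theorem says that the critical values of $w$ form a null set, while $[m_-,m_+]$ has positive length. This is the contradiction. The argument has three parts: the steep flux crosses the level in one direction, the flux that is not steep is exponentially small, and the total flux is zero.

In general three things are missing. The gradients of $u_i$ are not known to converge, so we use increments along curves, which do survive uniform limits. The maps $u,v$ need not be differentiable at any given point of $\Sigma$, so the critical point has to be replaced by another object. And Sard's theorem needs more derivatives than $w$ has.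

\section{Climbing curves and one-way levels}\label{sec:climb}

The curve version of ``a direction in which $u$ has slope at least $s$'' is the following.

\begin{definition}
Let $J$ be an interval and $s\ge0$. A $1$-Lipschitz curve $\sigma:J\to M$ is \emph{$s$-climbing} if $[u\circ\sigma]_a^b\ge s(b-a)$ for all $a<b$ in $J$. A level $t_0\in[m_-,m_+]$ is \emph{one-way} if every $k(t_0)$-climbing curve $\sigma:J\to M$ with $w(\sigma(\tau_0))=t_0$ satisfies
\[
w\circ\sigma\ge t_0\ \text{ on }J\cap[\tau_0,\infty),\qquad w\circ\sigma\le t_0\ \text{ on }J\cap(-\infty,\tau_0].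
\]
\end{definition}

Uniform limits of $s$-climbing curves are $s$-climbing. Along an $s$-climbing curve, $t(\tau)=w(\sigma(\tau))$ is Lipschitz, and (L3) and \eqref{eq:k} give
\begin{equation}\label{eq:ode}
t'=(u\circ\sigma)'-(v\circ\sigma)'\ge s-k(t)\qquad\text{a.e.}
\end{equation}
So $w$ can decrease only on levels where $k>s$, and at a rate at most $k-s$. With $s=k(t_0)$ this does not make every level one-way. If $k(t)=s+|t-t_0|^{1/2}$, the function $t(\tau)=t_0-\tau|\tau|/4$ satisfies \eqref{eq:ode} with equality and crosses $t_0$ downward. What is needed is that the time required to descend to or from $t_0$ be infinite. The next lemma computes this time. We write $x_+=\max(x,0)$ and $1/0=\infty$.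

\begin{lemma}\label{lem:descent}
Let $\sigma:J\to M$ be $s$-climbing, $t=w\circ\sigma$, and let $\alpha<\beta$ in $J$ with $t(\alpha)>t(\beta)$. Then
\[
\int_{t(\beta)}^{t(\alpha)}\frac{dy}{(k(y)-s)_+}\le\beta-\alpha .
\]
\end{lemma}

\begin{proof}
The area formula for the Lipschitz function $t$ states that for measurable $G\subset J$ and Borel $g\ge0$,
\[
\int_Gg(t(\tau))\,|t'(\tau)|\,d\tau=\int_{\mathbb R}g(y)\,\#\bigl(G\cap t^{-1}(y)\bigr)\,dy .
\]
Let $N\subset(\alpha,\beta)$ be the set where $t'$ does not exist, or \eqref{eq:ode} fails, or $t'=0$. Taking $g=1$ and $G=N$ shows that $t(N)$ is null. Let $G$ be the set of $\tau\in(\alpha,\beta)\setminus N$ with $t'(\tau)<0$. For $y\in(t(\beta),t(\alpha))\setminus t(N)$ let $\tau$ be the first time after $\alpha$ with $t(\tau)=y$. Then $\tau<\beta$, $\tau\notin N$, and $t>y$ on $[\alpha,\tau)$, so $t'(\tau)\le0$ and $\tau\in G$. On $G$, \eqref{eq:ode} gives $0<|t'|\le k(t)-s$. With $g=1/(k-s)_+$ the left side of the area formula is therefore at most $\beta-\alpha$, and the right side is at least the integral in the statement.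
\end{proof}

\begin{corollary}\label{cor:D}
Let $t_0\in[m_-,m_+]$, and suppose that
\begin{equation}\label{eq:D}
\int_{\min(t_0,t_1)}^{\max(t_0,t_1)}\frac{dy}{(k(y)-k(t_0))_+}=\infty\qquad\text{for every }t_1\in[m_-,m_+]\setminus\{t_0\}.
\end{equation}
Then $t_0$ is one-way.
\end{corollary}

\begin{proof}
If not, there are a $k(t_0)$-climbing curve and times $\alpha<\beta$ with $t(\alpha)>t(\beta)$, where one of the two values is $t_0$. Lemma~\ref{lem:descent} contradicts \eqref{eq:D}.
\end{proof}

We know only that $k$ is bounded and upper semicontinuous. This is enough to find many levels at which $k$ grows at most linearly: lower a cone onto the graph of $k$ until it touches.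

\begin{definition}
For $C\ge1$ let $T_C$ be the set of $t\in[m_-,m_+]$ such that $k(t')\le k(t)+C|t'-t|$ for all $t'\in[m_-,m_+]$. The elements of $\bigcup_{C\ge1}T_C$ are the \emph{contact levels}.
\end{definition}

\begin{lemma}\label{lem:contact}
The contact levels are dense in $[m_-,m_+]$. Every contact level $t_0$ is one-way and has $k(t_0)>0$.
\end{lemma}

\begin{proof}
Let $t'\in[m_-,m_+]$ and $C\ge1$, and let $t$ maximize the upper semicontinuous function $k(\cdot)-C|\cdot-t'|$. For all $t''$,
\[
k(t'')\le k(t)+C|t''-t'|-C|t-t'|\le k(t)+C|t''-t| ,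
\]
so $t\in T_C$. Also $k(t)-C|t-t'|\ge k(t')\ge0$, so $|t-t'|\le L/C$. Letting $C\to\infty$ gives density.

Let $t_0\in T_C$. Then $(k(y)-k(t_0))_+\le C|y-t_0|$, so \eqref{eq:D} holds and $t_0$ is one-way. If $k(t_0)=0$, then (L4) and \eqref{eq:k} give $\operatorname{lip}w\le2C|w-t_0|$. Along a unit speed curve $\gamma$ starting in $\{w=t_0\}$, the function $y=w\circ\gamma-t_0$ satisfies $|y'|\le2C|y|$ a.e.\ and $y(0)=0$, so $y\equiv0$ by Gronwall's inequality. As $M$ is connected, $w\equiv t_0$, against the standing assumption.
\end{proof}

\section{A complete climbing curve inside a level}\label{sec:flux}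

This section proves the general form of Proposition~\ref{prop:model}.

\begin{proposition}\label{prop:curve}
Let $t_0$ be a one-way level with $s=k(t_0)>0$. Then there is a $1$-Lipschitz curve $\sigma:\mathbb R\to\{w=t_0\}$ with
\[
[u\circ\sigma]_a^b=[v\circ\sigma]_a^b=s(b-a)\qquad(a<b).
\]
\end{proposition}

Such a curve is the substitute for a critical point. If $u$ and $v$ are differentiable at $\sigma(\tau)$ and $\sigma$ is differentiable at $\tau$, then $du(\sigma')=s$, $|du|\le s$ and $|\sigma'|\le1$, which forces $\nabla u=s\sigma'$; the same holds for $v$, so $dw=0$ at $\sigma(\tau)$.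

The idea is to decompose the flux of $u_i$ into flow lines of the unit field $\nabla u_i/|\nabla u_i|$. This field is only Borel, so the theory of ordinary differential equations gives no flow, but a divergence free flux can still be represented by a measure on integral curves.

\begin{theorem}[Superposition principle, {\cite[Thm.~8.2.1]{AGS}}]\label{thm:sup}
Let $J$ be a compact interval, let $\mu_\tau$, $\tau\in J$, be a narrowly continuous family of probability measures on $\mathbb R^N$, and let $b_\tau(x)$ be a Borel vector field with $\iint|b_\tau|^2\,d\mu_\tau\,d\tau<\infty$. Suppose that $\partial_\tau\mu_\tau+\operatorname{div}(b_\tau\mu_\tau)=0$ in the sense of distributions. Then there is a probability measure $\eta$ on $C(J;\mathbb R^N)$, concentrated on absolutely continuous curves with $\dot\sigma=b_\tau(\sigma)$ a.e., such that $(e_\tau)_\#\eta=\mu_\tau$ for all $\tau\in J$, where $e_\tau(\sigma)=\sigma(\tau)$.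
\end{theorem}

The equation means that $\iint(\partial_\tau\psi+d\psi(b_\tau))\,d\mu_\tau\,d\tau=0$ for all smooth $\psi$ with compact support in the interior of $J\times\mathbb R^N$, where $d\psi$ is the spatial differential. We use only constant families $\mu_\tau$, which are narrowly continuous.

\begin{proof}[Proof of Proposition~\ref{prop:curve}]
\emph{Step 1: reduction to finite length.} It suffices to find, for each $R>0$, an $s$-climbing curve in $\{w=t_0\}$ defined on an interval of length $2R$. Indeed, recenter these curves to $[-R,R]$; the Arzel\`a--Ascoli theorem and a diagonal sequence give an $s$-climbing curve $\sigma:\mathbb R\to\{w=t_0\}$. Since $\operatorname{lip}u\le s$ on the level, (L3) gives $[u\circ\sigma]_a^b\le s(b-a)$, so equality holds. Since $w$ is constant on $\sigma$, the increments of $v$ equal those of $u$.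

So suppose that for some $R$ \emph{no $s$-climbing curve defined on an interval of length $2R$ lies in $\{w=t_0\}$}. Put $J=[-2R,2R]$ and fix $x_0$ with $w(x_0)=t_0$ and $\operatorname{lip}u(x_0)=s$.

\emph{Step 2: the flux as a measure on curves.} Let $m_i=|\nabla u_i|^{p_i-1}\mathrm{vol}$. This is a finite measure, and it is nonzero because $u_i$ is not constant, the class being nontrivial. Let $Y_i=\nabla u_i/|\nabla u_i|$ where $\nabla u_i\neq0$ and $Y_i=0$ elsewhere. Then \eqref{eq:EL} reads $\int d\zeta(Y_i)\,dm_i=0$ for $\zeta\in C^\infty(M)$. Embed $M$ smoothly in some $\mathbb R^N$ and extend $Y_i$ by $0$ to a bounded Borel field on $\mathbb R^N$. For a test function $\psi(\tau,x)$ we have $\int_J\partial_\tau\psi\,d\tau=0$ for each $x$, and $\int d\psi(Y_i)\,dm_i=\int d(\psi|_M)(Y_i)\,dm_i=0$ for each $\tau$. So Theorem~\ref{thm:sup} applies to $\mu_\tau=m_i/m_i(M)$ and $b_\tau=Y_i$. Multiplying the resulting measure by $m_i(M)$, we get a finite measure $\eta_i$ on $C(J;\mathbb R^N)$ with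
\[
(e_\tau)_\#\eta_i=m_i\quad(\tau\in J),
\]
concentrated on absolutely continuous curves with $\dot\sigma=Y_i(\sigma)$ a.e. For $\eta_i$-a.e.\ $\sigma$ we have $\sigma(\tau)\in M$ for all rational $\tau$, hence for all $\tau$, since $M$ is closed in $\mathbb R^N$. Such a curve is $1$-Lipschitz for the Riemannian metric, and since $u_i\in C^1$ the chain rule gives $(u_i\circ\sigma)'=|\nabla u_i|(\sigma)$ a.e. Let $\mathcal A_i\subset C(J;M)$ be a Borel set of full $\eta_i$-measure consisting of curves with these two properties.

\emph{Step 3: steep curves.} For $0<\varepsilon<s/2$ let $\mathcal B_i^\varepsilon$ be the set of $\sigma\in C(J;M)$ for which $\{\tau:|\nabla u_i(\sigma(\tau))|<s-2\varepsilon\}$ has measure at least $\varepsilon$. This measure is a lower semicontinuous function of $\sigma$ by Fatou's lemma, so $\mathcal B_i^\varepsilon$ is Borel. Let $\mathcal G_i^\varepsilon=\mathcal A_i\setminus\mathcal B_i^\varepsilon$. For $\sigma\in\mathcal G_i^\varepsilon$ and $a<b$ in $J$,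
\[
[u_i\circ\sigma]_a^b=\int_a^b|\nabla u_i|(\sigma)\,d\tau\ge(s-2\varepsilon)(b-a-\varepsilon).
\]
Consequently, if $\varepsilon_j\to0$, $i_j\to\infty$ and $\sigma_j\in\mathcal G_{i_j}^{\varepsilon_j}$, then a subsequence of $\sigma_j$ converges uniformly, by Arzel\`a--Ascoli, and the limit is $s$-climbing.

\emph{Step 4: steep curves cross the level upward.} For $\sigma\in C(J;M)$ let
\[
\Delta(\sigma)=1_{\{w(\sigma(2R))>t_0\}}-1_{\{w(\sigma(-2R))>t_0\}}\in\{-1,0,1\}.
\]
This is the increment along $\sigma$ of the indicator of $\{w>t_0\}$, which plays the role of the test function $\chi\circ w$ in Section~\ref{sec:model}. We claim that there are $\varepsilon\in(0,s/2)$ and $i_0$ such that for all $i\ge i_0$: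
\begin{itemize}
\item[(i)] no $\sigma\in\mathcal G_i^\varepsilon$ has $\Delta(\sigma)=-1$;
\item[(ii)] every $\sigma\in\mathcal G_i^\varepsilon$ with $\sigma(0)\in B_\varepsilon(x_0)$ has $\Delta(\sigma)=1$.
\end{itemize}
If not, then for each large $j$ there are $i_j\ge j$ and $\sigma_j\in\mathcal G_{i_j}^{1/j}$ violating (i) or (ii) with $\varepsilon=1/j$. Pass to a subsequence along which the same statement is violated in the same way and $\sigma_j$ converges to an $s$-climbing curve $\sigma$. Put $t=w\circ\sigma$. We use repeatedly that if $t(a)=t(b)=t_0$ with $a<b$, then $t\equiv t_0$ on $[a,b]$: the one-way property gives $t\ge t_0$ from $a$ on, and $t\le t_0$ up to $b$.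

If (i) is violated, then $t(2R)\le t_0\le t(-2R)$. So $t(\tau_0)=t_0$ for some $\tau_0\in J$, and the one-way property at $\tau_0$ gives $t(2R)\ge t_0\ge t(-2R)$. Hence $t(\pm2R)=t_0$, and $\sigma$ lies in the level on all of $J$.

If (ii) is violated, then $\sigma(0)=x_0$, so $t(0)=t_0$, and $t(2R)\le t_0$ or $t(-2R)\ge t_0$. The one-way property at $0$ gives $t(2R)\ge t_0\ge t(-2R)$. So $t(2R)=t_0$ or $t(-2R)=t_0$, and $\sigma$ lies in the level on $[0,2R]$ or on $[-2R,0]$.

In each case $\sigma$ lies in the level on an interval of length $2R$, against the choice of $R$. The claim follows; fix $\varepsilon$ and $i_0$.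

\emph{Step 5: the balance of flux.} By Chebyshev's inequality and Fubini's theorem,
\[
\eta_i(\mathcal B_i^\varepsilon)\le\frac1\varepsilon\int_Jm_i\{|\nabla u_i|<s-2\varepsilon\}\,d\tau\le\frac{4R}\varepsilon\,\mathrm{vol}(M)\,(s-2\varepsilon)^{p_i-1}.
\]
On the other hand, with $B=B_\varepsilon(x_0)$, we have $m_i(B)\ge(s-\varepsilon)^{p_i-1}$ for all large $i$; otherwise Lemma~\ref{lem:F} with $r_i=p_i-1$, $V=1$, $K=s-\varepsilon$ would give $\operatorname{lip}u(x_0)\le s-\varepsilon$. Hence $m_i(B)>0$ and $\eta_i(\mathcal B_i^\varepsilon)\le\frac14m_i(B)$ for large $i$. Since both end marginals of $\eta_i$ equal $m_i$, we have $\int\Delta\,d\eta_i=m_i\{w>t_0\}-m_i\{w>t_0\}=0$. By (i), (ii) and $\eta_i\{\sigma(0)\in B\}=m_i(B)$,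
\[
0=\int\Delta\,d\eta_i\ge\eta_i\bigl(\mathcal G_i^\varepsilon\cap\{\sigma(0)\in B\}\bigr)-\eta_i(\mathcal B_i^\varepsilon)\ge m_i(B)-2\eta_i(\mathcal B_i^\varepsilon)\ge\tfrac12m_i(B)>0
\]
for large $i$, a contradiction.
\end{proof}

\section{At a contact level the curve is a geodesic}\label{sec:straight}

Now let $M$ be hyperbolic, with universal cover $\mathbb H^n$. If $s$ were the Lipschitz constant of $u$, the curve of Proposition~\ref{prop:curve} would be a geodesic for a simple reason: in the universal cover, $s(b-a)=[u\circ\sigma]_a^b\le s\,d(\sigma(a),\sigma(b))$, so the curve is as short as its chords. At a general level, a chord leaves the level and enters a region where $u$ may be steeper than $s$. At a contact level the excess slope is at most $C|w-t_0|$, so the task is to show that $w-t_0$ is very small near $\sigma$.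

We write $[p,q]$ for the geodesic segment from $p$ to $q$ and use three standard facts about $\mathbb H^n$. The first two hold in every complete simply connected manifold of nonpositive curvature.
\begin{itemize}
\item[(H1)] (CAT(0) inequality.) If $y\in[p,q]$ is at fraction $\lambda$ from $p$, then for every $z$,
\[
d(z,y)^2\le(1-\lambda)\,d(z,p)^2+\lambda\,d(z,q)^2-\lambda(1-\lambda)\,d(p,q)^2 .
\]
\item[(H2)] (Convexity.) If $y\in[p,q]$ and $y'\in[p',q']$ are at the same fraction $\lambda$, then $d(y,y')\le(1-\lambda)\,d(p,p')+\lambda\,d(q,q')$.
\item[(H3)] The function $d(p,\cdot)$ is smooth off $p$, with Hessian at most $\coth d(p,\cdot)$. Since $\coth x=1+2/(e^{2x}-1)\le1+1/x$, the Hessian is at most $3/r$ at points at distance $\ge r/2$ from $p$, for $0<r\le1$.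
\end{itemize}

\begin{proposition}\label{prop:geodesic}
Let $t_0$ be a contact level. Then the curve $\sigma$ of Proposition~\ref{prop:curve}, which exists by Lemma~\ref{lem:contact}, is a complete unit speed geodesic.
\end{proposition}

\begin{proof}
Let $t_0\in T_C$ and $s=k(t_0)>0$. Lift to $\mathbb H^n$ and keep the notation, choosing real lifts of $u$ and $v$ with $u-v=w$. By \eqref{eq:k}, $t_0\in T_C$ and $w|_\sigma=t_0$,
\begin{equation}\label{eq:excess}
\operatorname{lip}u,\ \operatorname{lip}v\le s+C|w-t_0|,\qquad|w-t_0|\le\Lambda\operatorname{dist}(\cdot,\sigma).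
\end{equation}
The constants $c_1,c_2,\dots$ depend only on $s$, $C$, $\Lambda$.

\emph{Step 1: chords.} Let $a<b$, $r=b-a$, $\alpha=[\sigma(a),\sigma(b)]$, and let $d\le r$ be the length of $\alpha$. Put $W=\max_\alpha|w-t_0|$ and $D=\max_{y\in\alpha}\operatorname{dist}(y,\sigma)$. By (L3) along $\alpha$ and \eqref{eq:excess}, $sr\le(s+CW)d$, so
\begin{equation}\label{eq:defect}
s(r-d)\le CWr .
\end{equation}
Let $\alpha(\lambda)$ be the point of $\alpha$ at fraction $\lambda$ and $z=\sigma(a+\lambda r)$. Since $d(z,\sigma(a))\le\lambda r$ and $d(z,\sigma(b))\le(1-\lambda)r$, (H1) gives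
\begin{equation}\label{eq:near}
d(z,\alpha(\lambda))^2\le(1-\lambda)\lambda^2r^2+\lambda(1-\lambda)^2r^2-\lambda(1-\lambda)d^2=\lambda(1-\lambda)(r^2-d^2)\le\tfrac12r(r-d).
\end{equation}
Let $c_1=C\Lambda/(2s)$. From \eqref{eq:near}, \eqref{eq:defect} and $W\le\Lambda D$ we get $D^2\le\frac12r(r-d)\le c_1r^2D$, so $D\le c_1r^2$. Inserting this in \eqref{eq:defect} and then in \eqref{eq:near},
\begin{equation}\label{eq:first}
D\le c_1r^2,\qquad r-d\le2c_1^2r^3,\qquad d\bigl(\sigma(a+\lambda r),\alpha(\lambda)\bigr)\le c_1r^2 .
\end{equation}
An arc of a circle also stays within $O(r^2)$ of its chords, so \eqref{eq:first} is not enough; we need $o(r^2)$. So far we used only $u$ and the Lipschitz bound for $w$. But $u$ and $v$ both have gradient $s\sigma'$ along $\sigma$ in the sense explained after Proposition~\ref{prop:curve}, so $w-t_0$ should vanish to higher than first order.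

\emph{Step 2: $w$ is flat along $\sigma$.} Let $c_2=1+4c_1$ and $\rho_0=1/(16c_2^2)$. We claim that
\begin{equation}\label{eq:flat}
|w(y)-t_0|\le c_4\rho^{3/2}\qquad\text{whenever }\rho:=\operatorname{dist}(y,\sigma)\le\rho_0 .
\end{equation}
Let $\rho>0$. The curve $\sigma$ is proper, since $s|b-a|=|u(\sigma(b))-u(\sigma(a))|\le L\,d(\sigma(a),\sigma(b))$, so there is $x=\sigma(\theta)$ with $d(x,y)=\rho$. Put $r=\sqrt\rho$, $x_\pm=\sigma(\theta\pm r)$, $d=d(x_-,x_+)$, and let $z$ be the midpoint of $[x_-,x_+]$ (Figure~\ref{fig:flat}). We compare the climb $2sr$ along $\sigma$ with the climb along the broken path from $x_-$ through $y$ to $x_+$, measured by $u$ on the first leg and by $v$ on the second. The change from $u$ to $v$ at $y$ is what brings in $w(y)$.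

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[very thick] plot[domain=-4:4,smooth] (\x,{0.45-0.05*\x*\x});
\node[right] at (4,-0.35) {$\sigma$};
\draw (-3,0)--(3,0);
\draw (-3,0)--(0,1.7) node[midway,above left] {$u$};
\draw (0,1.7)--(3,0) node[midway,above right] {$v$};
\draw[dashed] (0,0)--(0,1.7);
\foreach \p in {(-3,0),(3,0),(0,0),(0,0.45),(0,1.7)} \fill \p circle (1.6pt);
\node[below] at (-3,-0.05) {$x_-$};
\node[below] at (3,-0.05) {$x_+$};
\node[below] at (0,0) {$z$};
\node[above right] at (0,0.45) {$x$};
\node[above] at (0,1.7) {$y$};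
\end{tikzpicture}
\caption{A point $y$ at distance $\rho$ from the climbing curve $\sigma$, with nearest point $x$. The points $x_\pm$ are at parameter distance $\sqrt\rho$ from $x$, and $z$ is the midpoint of their chord. The path from $x_-$ through $y$ to $x_+$ has length at most $2\sqrt\rho+O(\rho^{3/2})$; the increment of $u$ is estimated on its first leg and that of $v$ on its second.}\label{fig:flat}
\end{figure}

By \eqref{eq:first} for an interval of length $2r$, the chord $[x_-,x_+]$ lies within $4c_1\rho$ of $\sigma$, $d(x,z)\le4c_1\rho$, and $2r-d\le16c_1^2r^3$. So $\rho':=d(y,z)\le c_2\rho$. Since $c_2r\le\frac14$, we have $\rho'\le r/4$ and $d\ge2r-r/16\ge3r/2$. On $[z,y]$ the distances to $x_\pm$ are therefore at least $d/2-\rho'\ge r/2$. The function $F=d(x_-,\cdot)+d(x_+,\cdot)$ has $F(z)=d$, its gradient vanishes at $z$ (the two unit vectors are opposite), and by (H3) its Hessian is at most $6/r$ on $[z,y]$. Taylor's formula along $[z,y]$ gives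
\[
F(y)\le d+\tfrac3r\rho'^2\le2r+3c_2^2r^3 .
\]
By (H2), each point of $[x_\pm,y]$ is within $\rho'$ of $[x_\pm,z]$, hence within $\rho'+4c_1\rho\le2c_2\rho$ of $\sigma$. By \eqref{eq:excess}, $\operatorname{lip}u,\operatorname{lip}v\le s+c_3r^2$ on both legs, with $c_3=2C\Lambda c_2$. Therefore
\[
u(y)-u(x_-)+v(x_+)-v(y)\le(s+c_3r^2)F(y).
\]
Since $u(x_-)=v(x_-)+t_0$ and $v(x_+)-v(x_-)=2sr$, the left side equals $w(y)-t_0+2sr$. With $r\le1$,
\[
w(y)-t_0\le(s+c_3r^2)(2r+3c_2^2r^3)-2sr\le(3sc_2^2+2c_3+3c_2^2c_3)\,r^3=:c_4\rho^{3/2}.
\]
Using $v$ on the first leg and $u$ on the second, the left side is $v(y)-v(x_-)+u(x_+)-u(y)=t_0-w(y)+2sr$, and the same bound holds for $t_0-w(y)$. This proves \eqref{eq:flat}. The two errors, from the excess slope and from the excess length, are of order $\rho r$ and $\rho^2/r$; the choice $r=\sqrt\rho$ balances them.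

\emph{Step 3: improved chords.} Return to the notation of Step 1, with $c_1r^2\le\rho_0$. By \eqref{eq:first} and \eqref{eq:flat}, $W\le c_4c_1^{3/2}r^3$. Then \eqref{eq:defect} gives $r-d\le(C/s)c_4c_1^{3/2}r^4$, and \eqref{eq:near} with $\lambda=\frac12$ shows that $\sigma(\frac{a+b}2)$ is within a constant times $r^{5/2}$ of the midpoint of the chord. So there are $c_5$ and $r_0>0$ such that for all $\theta\in\mathbb R$ and $0<r\le r_0$,
\begin{equation}\label{eq:mid}
d\bigl(\sigma(\theta),\ \text{midpoint of }[\sigma(\theta-r),\sigma(\theta+r)]\bigr)\le c_5r^{5/2}.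
\end{equation}

\emph{Step 4: conclusion.} Fix $a<b$, let $\beta:[a,b]\to\mathbb H^n$ be the constant speed geodesic from $\sigma(a)$ to $\sigma(b)$, and let $\phi(\tau)=d(\sigma(\tau),\beta(\tau))$. Then $\phi$ is continuous and $\phi(a)=\phi(b)=0$. Since $\beta(\theta)$ is the midpoint of $[\beta(\theta-r),\beta(\theta+r)]$, \eqref{eq:mid} and (H2) give
\[
\phi(\theta)\le\tfrac12\bigl(\phi(\theta-r)+\phi(\theta+r)\bigr)+c_5r^{5/2}
\]
for $\theta\in(a,b)$ and small $r$. Suppose $\phi\not\equiv0$. For small $\epsilon>0$ the function $\phi(\tau)+\epsilon(\tau-a)(\tau-b)$ has a positive maximum, at an interior point $\theta$. The average of $(\tau-a)(\tau-b)$ over $\tau=\theta\pm r$ exceeds its value at $\theta$ by $r^2$, so maximality gives $\phi(\theta)\ge\frac12(\phi(\theta-r)+\phi(\theta+r))+\epsilon r^2$. Hence $\epsilon r^2\le c_5r^{5/2}$ for all small $r$, which is false. So $\sigma=\beta$ on $[a,b]$, for all $a<b$, and $\sigma$ is a geodesic. Its speed is at most $1$, and $s=(u\circ\sigma)'\le s|\sigma'|$ by (L3) and \eqref{eq:excess}, so the speed is $1$.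
\end{proof}

\section{Levels that contain a geodesic}\label{sec:count}

The substitute for Sard's theorem is a statement about an arbitrary Lipschitz function.

\begin{proposition}\label{prop:count}
Let $M$ be a closed hyperbolic manifold and $w:M\to\mathbb R$ a Lipschitz function. The set of $t$ for which $\{w=t\}$ contains a complete geodesic is compact and contains no interval of positive length.
\end{proposition}

This fails without negative curvature: on the flat torus $\mathbb R^2/\mathbb Z^2$, every level of $w(x,y)=\sin2\pi y$ contains a closed geodesic. In $\mathbb H^n$, two geodesics that stay close for a long time are exponentially close in the middle, so they lie on exponentially close levels. We first make this precise.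

\begin{lemma}\label{lem:shadow}
Let $X,Y:\mathbb R\to\mathbb H^n$ be unit speed geodesics and $T>0$. If $d(X(T),Y(T))<1$ and $d(X(-T),Y(-T))<1$, then $\operatorname{dist}(X(0),Y)\le C_0e^{-T}$ with $C_0=2\sinh1$.
\end{lemma}

\begin{proof}
Use the hyperboloid model: $\mathbb H^n=\{x\in\mathbb R^{n+1}:\langle x,x\rangle=-1,\ x_0>0\}$ with $\langle x,y\rangle=-x_0y_0+x_1y_1+\dots+x_ny_n$. Here $\cosh d(x,y)=-\langle x,y\rangle$, unit speed geodesics have the form $X(\tau)=\cosh\tau\,X(0)+\sinh\tau\,X'(0)$, and after an isometry $Y(\tau)=(\cosh\tau,\sinh\tau,0,\dots,0)$. For $x\in\mathbb H^n$ let $\pi x=(x_2,\dots,x_n)$, and write $x_0=\mu\cosh\theta$, $x_1=\mu\sinh\theta$ with $\mu^2=x_0^2-x_1^2=1+|\pi x|^2$. Then $\cosh d(x,Y(\tau))=\mu\cosh(\tau-\theta)$, whose minimum is $\mu$. So $\sinh\operatorname{dist}(x,Y)=|\pi x|$. Apply the linear map $\pi$ to $X(T)+X(-T)=2\cosh T\,X(0)$: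
\[
\sinh\operatorname{dist}(X(0),Y)\le\frac{|\pi X(T)|+|\pi X(-T)|}{2\cosh T}\le\frac{\sinh1}{\cosh T}\le2\sinh1\,e^{-T}.
\]
Finally $x\le\sinh x$ for $x\ge0$.
\end{proof}

Let $\Phi_\tau$ be the geodesic flow on the unit tangent bundle $SM$, let $\gamma_\xi$ be the geodesic with initial vector $\xi$, and let $\Lambda>0$ be a Lipschitz constant of $w$. For $t\in\mathbb R$ and a closed set $I\subset\mathbb R$ put
\[
Z_t=\{\xi\in SM:\ w\circ\gamma_\xi\equiv t\},\qquad Z_I=\bigcup_{t\in I}Z_t .
\]
These sets are $\Phi$-invariant. They are compact: $Z_{\mathbb R}$ is defined by the closed conditions $w(\gamma_\xi(\tau))=w(\gamma_\xi(0))$, $\tau\in\mathbb R$, and $Z_I$ by the further condition $w(\gamma_\xi(0))\in I$. Fix $0<\varepsilon_0<\min(1,\operatorname{inj}M)$, where $\operatorname{inj}M$ is the injectivity radius, and for $S>0$ put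
\[
d_S(\xi,\zeta)=\max_{0\le\tau\le S}d\bigl(\gamma_\xi(\tau),\gamma_\zeta(\tau)\bigr).
\]

\begin{lemma}\label{lem:levels}
If $\xi\in Z_t$, $\zeta\in Z_{t'}$ and $d_S(\xi,\zeta)<\varepsilon_0$, then $|t-t'|\le\Lambda C_0e^{-S/2}$.
\end{lemma}

\begin{proof}
Put $T=S/2$ and shift time so that the interval is $[-T,T]$. Choose lifts $X,Y$ of the two geodesics with $d(X(-T),Y(-T))<\varepsilon_0$. For each $\tau\in[-T,T]$, some lift of the projection of $Y(\tau)$ is within $\varepsilon_0$ of $X(\tau)$, and distinct lifts of a point are at distance at least $2\operatorname{inj}M$. So $d(X(\tau),Y(\tau))$ is either less than $\varepsilon_0$ or at least $2\operatorname{inj}M-\varepsilon_0>\varepsilon_0$. By continuity in $\tau$ the first alternative holds throughout. By Lemma~\ref{lem:shadow}, $X(0)$ is within $C_0e^{-T}$ of a point of $Y$, and $w\equiv t$ on $X$, $w\equiv t'$ on $Y$.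
\end{proof}

If the levels with $Z_t\ne\emptyset$ fill an interval $I$, Lemma~\ref{lem:levels} says that about $e^{S/2}$ of them can be told apart by watching orbits for time $S$ at resolution $\varepsilon_0$. This alone is no contradiction, since the number of distinguishable orbits of the geodesic flow may itself grow exponentially. The point is that the factor $e^{S/2}$ appears \emph{on top of} the growth inside a single level, however short $I$ is, while compactness prevents the growth rate from jumping up when a level is thickened slightly. We therefore measure exponential growth, that is, entropy at the fixed scale $\varepsilon_0$.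

For a nonempty compact invariant set $A\subset SM$ let $N(A,S)$ be the least number of open subsets of $SM$ of $d_S$-diameter less than $\varepsilon_0$ that cover $A$. It is finite, because $d_S$ is continuous and $A$ is compact, and it is nondecreasing in $A$ and in $S$. If sets $U$ form such a cover for $S$ and sets $V$ one for $S'$, then the sets $U\cap\Phi_{-S}V$ cover $A$, by invariance, and have $d_{S+S'}$-diameter less than $\varepsilon_0$, because $d_{S+S'}(\xi,\zeta)=\max\bigl(d_S(\xi,\zeta),d_{S'}(\Phi_S\xi,\Phi_S\zeta)\bigr)$. So $N(A,S+S')\le N(A,S)N(A,S')$. For fixed $S_0>0$ this and monotonicity give $\log N(A,S)\le(S/S_0+1)\log N(A,S_0)$, hence $\limsup_{S\to\infty}\frac1S\log N(A,S)\le\frac1{S_0}\log N(A,S_0)$. Therefore (Fekete's lemma)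
\begin{equation}\label{eq:h}
h(A):=\lim_{S\to\infty}\frac1S\log N(A,S)=\inf_{S>0}\frac1S\log N(A,S)\in[0,\infty),
\end{equation}
and in particular $N(A,S)\ge e^{h(A)S}$ for \emph{every} $S>0$.

\begin{proof}[Proof of Proposition~\ref{prop:count}]
The set in question is the image of the compact set $Z_{\mathbb R}$ under $\xi\mapsto w(\gamma_\xi(0))$, so it is compact. Suppose it contains $[a,b]$ with $a<b$. Let $h_*=\inf_{t\in[a,b]}h(Z_t)\in[0,\infty)$, and choose $t_0\in[a,b]$ with $h(Z_{t_0})<h_*+\frac12$.

\emph{Upper bound.} By \eqref{eq:h} there is $S_0$ with $\frac1{S_0}\log N(Z_{t_0},S_0)<h_*+\frac12$. Take an optimal cover of $Z_{t_0}$ for $S_0$. The compact sets $Z_{[t_0-\kappa,t_0+\kappa]}$ decrease to $Z_{t_0}$ as $\kappa\to0$, so for small $\kappa$ the open cover also covers them. Let $I=[t_0-\kappa,t_0+\kappa]\cap[a,b]$, an interval of length $|I|>0$. By the infimum in \eqref{eq:h},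
\[
h(Z_I)\le\tfrac1{S_0}\log N(Z_I,S_0)\le\tfrac1{S_0}\log N(Z_{t_0},S_0)<h_*+\tfrac12 .
\]

\emph{Lower bound.} For $S>0$ let $\delta_S=2\Lambda C_0e^{-S/2}$, and choose points $t_j\in I$ with consecutive spacing $\delta_S$; there are at least $|I|/\delta_S$ of them. Take an optimal cover of $Z_I$ for $S$. By Lemma~\ref{lem:levels}, each of its members meets $Z_{t_j}$ for at most one $j$. The members that meet $Z_{t_j}$ cover $Z_{t_j}$, so there are at least $N(Z_{t_j},S)\ge e^{h(Z_{t_j})S}\ge e^{h_*S}$ of them. Hence
\[
N(Z_I,S)\ge\frac{|I|}{2\Lambda C_0}\,e^{S/2}\,e^{h_*S},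
\]
and the limit in \eqref{eq:h} gives $h(Z_I)\ge h_*+\frac12$. This contradicts the upper bound.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose $w=u-v$ is not constant. By Lemma~\ref{lem:contact} the contact levels are dense in $[m_-,m_+]$, and by Proposition~\ref{prop:geodesic} each of them contains a complete geodesic. By Proposition~\ref{prop:count} the set of levels that contain a complete geodesic is compact, so it is all of $[m_-,m_+]$, and it contains no interval of positive length. This contradicts $m_-<m_+$. So $w$ is constant. The convergence of the normalized family was deduced from this after Lemma~\ref{lem:compact}.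
\end{proof}

\section{Variable negative curvature}\label{sec:variable}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By compactness the sectional curvature of $M$ lies in $[-B^2,-A^2]$ for some $A,B>0$. Let $\widetilde M$ be the universal cover; its geodesics are minimizing. Sections~\ref{sec:prelim}--\ref{sec:flux} use no curvature assumption.

Section~\ref{sec:straight} uses the geometry of the universal cover only through (H1)--(H3). Facts (H1) and (H2) hold in $\widetilde M$. By Hessian comparison with curvature $-B^2$, the Hessian of $d(p,\cdot)$ is at most $B\coth(B\,d(p,\cdot))$, and at distance $\ge r/2$ with $0<r\le1$ this is at most $B+2/r\le(B+2)/r$. So Proposition~\ref{prop:geodesic} holds, with $B+2$ in place of $3$ in Step 2.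

In Section~\ref{sec:count}, Lemma~\ref{lem:shadow} is replaced by Lemma~\ref{lem:shadowB} below. The proof of Lemma~\ref{lem:levels} then gives $|t-t'|\le\Lambda C_0e^{-AS/2}$ for $S\ge4$. In the proof of Proposition~\ref{prop:count} choose $t_0$ with $h(Z_{t_0})<h_*+\frac A2$ and put $\delta_S=2\Lambda C_0e^{-AS/2}$ for $S\ge4$. The two bounds become $h(Z_I)<h_*+\frac A2$ and $h(Z_I)\ge h_*+\frac A2$. The proof of Theorem~\ref{thm:A} now applies without change.
\end{proof}

\begin{lemma}\label{lem:shadowB}
There is $C_0$, depending only on $A$, such that if $T\ge2$ and $X,Y$ are unit speed geodesics in $\widetilde M$ with $d(X(T),Y(T))<1$ and $d(X(-T),Y(-T))<1$, then $\operatorname{dist}(X(0),Y)\le C_0e^{-AT}$.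
\end{lemma}

\begin{proof}
The space $\widetilde M$ is CAT($-A^2$): two points on the sides of a geodesic triangle are no farther apart than the corresponding points of the triangle with the same side lengths in the plane of curvature $-A^2$. In that plane an isosceles triangle with apex angle $\theta$ satisfies $\sinh(A\cdot\mathrm{base}/2)=\sinh(A\cdot\mathrm{side})\sin(\theta/2)$. Hence, if two unit speed geodesics start at a common point and $\delta(\tau)$ is the distance between their points at arclength $\tau$, then
\begin{equation}\label{eq:iso}
\sinh\frac{A\delta(\tau)}2\le\frac{\sinh(A\tau)}{\sinh(A\ell)}\,\sinh\frac{A\delta(\ell)}2\qquad(0\le\tau\le\ell).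
\end{equation}
To apply this we interpolate with the diagonal. Let $\beta$ be the geodesic from $X(-T)$ to $Y(T)$, parametrized by arclength from $X(-T)$. Its length $|\beta|$ lies in $(2T-1,2T+1)$. Put $\ell=2T-1$; since $T\ge2$, we have $T+1\le\ell<|\beta|$.

\emph{$X$ and $\beta$, from $X(-T)$.} The points at arclength $\ell$ are $X(T-1)$, at distance $1$ from $X(T)$, and $\beta(\ell)$, at distance $|\beta|-\ell<2$ from $Y(T)$. So $\delta(\ell)\le4$. At arclength $T$ the points are $X(0)$ and $\beta(T)$.

\emph{$Y$ and $\beta$, backward from $Y(T)$.} The points at arclength $\ell$ are $Y(-T+1)$, at distance $1$ from $Y(-T)$, and a point of $\beta$ at distance $|\beta|-\ell<2$ from $X(-T)$. Again $\delta(\ell)\le4$. At arclength $T'=|\beta|-T<T+1$ the points are $Y(T-T')$ and $\beta(T)$.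

By \eqref{eq:iso}, each of the distances $\delta=d(X(0),\beta(T))$ and $\delta=d(\beta(T),Y(T-T'))$ satisfies
\[
\frac{A\delta}2\le\sinh\frac{A\delta}2\le\frac{\sinh(A(T+1))}{\sinh(A(2T-1))}\sinh(2A)\le\frac{e^{2A}\sinh(2A)}{1-e^{-6A}}\,e^{-AT},
\]
where we used $2T-1\ge3$. Add the two bounds.
\end{proof}

\section{Surfaces}\label{sec:surface}

On a surface no geometry is needed, because the coarea formula does the work of Sard's theorem. For a Lipschitz function $w$ on a Riemannian surface $M$ and a measurable set $N\subset M$ it states that
\begin{equation}\label{eq:coarea}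
\int_N|dw|\,d\mathrm{vol}=\int_{\mathbb R}\mathcal H^1\bigl(N\cap\{w=t\}\bigr)\,dt ,
\end{equation}
where $\mathcal H^1$ is the one-dimensional Hausdorff measure. So on almost every level the points with $dw=0$ form an $\mathcal H^1$-null set, whereas a climbing curve has positive length. In dimension $n\ge3$ the formula involves $\mathcal H^{n-1}$, for which a Lipschitz curve is null, and the argument gives nothing.

The price is that Proposition~\ref{prop:curve} must now be available at almost every level, not only at a dense set of levels. We keep the standing assumption and the results of Sections~\ref{sec:prelim}--\ref{sec:flux}, and check the two hypotheses of that proposition.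

\begin{lemma}\label{lem:pos}
If $n=2$, then $k(t)>0$ for a.e.\ $t\in(m_-,m_+)$.
\end{lemma}

\begin{proof}
Let $E=\{t\in(m_-,m_+):k(t)=0\}$, a Borel set. By (L2), (L4) and \eqref{eq:k}, $dw=0$ a.e.\ on $w^{-1}(E)$, so \eqref{eq:coarea} gives $\mathcal H^1(\{w=t\})=0$ for a.e.\ $t\in E$. It suffices to show that $F=\{w=t\}$ has $\mathcal H^1(F)>0$ for every $t\in(m_-,m_+)$. This holds if $F$ has an interior point. Otherwise the closures of the nonempty open sets $\{w<t\}$ and $\{w>t\}$ cover the connected space $M$, so they have a common point $x$. Take a bi-Lipschitz chart onto a Euclidean disc $Q$ around $x$, and points $p,q\in Q$ with $w(p)<t<w(q)$. Every segment parallel to $[p,q]$ and close enough to it lies in $Q$ and joins $\{w<t\}$ to $\{w>t\}$, so it meets $F$. Hence the projection of $F\cap Q$ along the direction $q-p$ contains an interval. The projection is Lipschitz, so $\mathcal H^1(F)>0$.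
\end{proof}

The next lemma uses only that $k$ is a bounded Borel function. The reason behind it is that a function which violates \eqref{eq:D} from the left on a set of positive measure is monotone on a large part of that set, hence differentiable there, and at a point of differentiability the integral diverges.

\begin{lemma}\label{lem:aeD}
Almost every $t_0\in(m_-,m_+)$ satisfies \eqref{eq:D}.
\end{lemma}

\begin{proof}
We treat $t_1<t_0$; the case $t_1>t_0$ follows by applying the result to $t\mapsto k(-t)$. For $h>0$ and $t_0\in[m_-+h,m_+)$ let
\[
\Psi_h(t_0)=\int_{t_0-h}^{t_0}\frac{dy}{(k(y)-k(t_0))_+}.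
\]
It is measurable in $t_0$ by Tonelli's theorem and nondecreasing in $h$. So the set of $t_0$ at which the claim fails is the union of the sets $\{\Psi_h\le N\}$ over rational $h>0$ and integers $N$. Suppose one of them has positive measure. By Lusin's theorem it contains a compact set $P$ of positive measure and diameter less than $h$ such that $k|_P$ is continuous. Let $P'\subset P$ be the set of Lebesgue density points of $P$; it has full measure in $P$.

The function $k|_{P'}$ is nonincreasing. Indeed, let $t_1<t_2$ in $P'$. Since $\Psi_h(t_2)<\infty$, we have $k(y)>k(t_2)$ for a.e.\ $y\in(t_2-h,t_2)$, and $t_1$ lies in this interval. As $t_1$ is a density point, there are such $y$ in $P$ arbitrarily close to $t_1$, and continuity of $k|_P$ gives $k(t_1)\ge k(t_2)$.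

So $\bar k(t)=\sup\{k(t'):t'\in P',\ t'\ge t\}$, with $\sup\emptyset=0$, is a bounded nonincreasing function on $\mathbb R$ that extends $k|_{P'}$. It is differentiable a.e. Pick $t_0\in P'$ at which $\bar k$ is differentiable. There are $c>0$ and $0<\delta<h$ with $0\le k(y)-k(t_0)\le c(t_0-y)$ for $y\in P'\cap(t_0-\delta,t_0)$, so
\[
\Psi_h(t_0)\ge\int_{P'\cap(t_0-\delta,t_0)}\frac{dy}{c(t_0-y)} .
\]
Since $t_0$ is a density point of $P'$, for large $j$ the set $P'$ fills at least half of the interval $(t_0-2^{-j}\delta,\,t_0-2^{-j-1}\delta)$, which then contributes at least $\frac1{4c}$. So $\Psi_h(t_0)=\infty$, a contradiction.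
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Suppose $w=u-v$ is not constant. Let $N\subset M$ be the set where $u$ or $v$ is not differentiable or where $dw=0$. By Rademacher's theorem $\int_N|dw|=0$, so by \eqref{eq:coarea} the set $E=N\cap\{w=t_0\}$ has $\mathcal H^1(E)=0$ for a.e.\ $t_0$. By Lemmas~\ref{lem:pos} and~\ref{lem:aeD} and Corollary~\ref{cor:D} we can choose such a $t_0\in(m_-,m_+)$ that is also one-way with $s=k(t_0)>0$. Let $\sigma$ be the curve of Proposition~\ref{prop:curve}.

The set $\sigma^{-1}(E)$ is Lebesgue null. Indeed, let $J$ be an interval so short that $\sigma(J)$ lies in a convex ball $B$ on which $u$ lifts to an $L$-Lipschitz real function. On $J$ the function $u\circ\sigma$ is affine with slope $s>0$, and it maps $\sigma^{-1}(E)\cap J$ into $u(E\cap B)$. So $s\,|\sigma^{-1}(E)\cap J|\le|u(E\cap B)|\le L\,\mathcal H^1(E)=0$.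

Hence there is $\tau$ at which $\sigma$ is differentiable and $x=\sigma(\tau)\notin E$. At $x$ both $u$ and $v$ are differentiable, and $|du|,|dv|\le s$ by (L2) and \eqref{eq:k}. As noted after Proposition~\ref{prop:curve}, this gives $\nabla u(x)=s\sigma'(\tau)=\nabla v(x)$. So $dw=0$ at $x$, which means $x\in E$, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AGS} Ambrosio, Gigli, and Savar\'e, \emph{Gradient Flows}.

\bibitem{DU} Georgios Daskalopoulos and Karen Uhlenbeck, \emph{Transverse Measures and Best Lipschitz and Least Gradient Maps}, arXiv:2010.06551 (2020).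

\bibitem{DiB} DiBenedetto, 1983.

\bibitem{Tol} Tolksdorf, J. Differential Equations 51 (1984).

\end{thebibliography}
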